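\title{Exact maps of small entropy on dendrites that are not trees}

\begin{abstract}
For a compact metric space $X$ let $\mathrm I_T(X)$ be the infimum of the topological entropies of the transitive maps $X\to X$. Baldwin asked whether $\mathrm I_T(X)=0$ for every dendrite $X$ that is not a tree. We show that the answer is yes: every such dendrite carries exact maps with dense periodic points and arbitrarily small positive entropy. The proof starts from an explicit countable Markov map on an infinite star or an infinite comb contained in $X$, attaches one arc at a time at an arbitrarily small cost in entropy, and passes to the limit.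
\end{abstract}

\section{The question and the result}\label{sec:intro}

A \emph{continuum} is a connected compact metric space; it is \emph{nondegenerate} if it has more than one point. An \emph{arc} is a homeomorphic image of $[0,1]$. A \emph{dendrite} is a nondegenerate locally connected continuum that contains no simple closed curve, and a \emph{tree} is a dendrite that is a finite union of arcs. A continuous map $f:X\to X$ of a compact metric space is \emph{transitive} if for all nonempty open sets $U,V\subseteq X$ there is $n\in\mathbb N$ with $f^n(U)\cap V\ne\emptyset$. The topological entropy $h(f)$, recalled in Section~\ref{sec:prelim}, is the exponential growth rate of the number of distinguishable orbit segments of $f$. The number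
$$\mathrm I_T(X)=\inf\{h(f):\ f:X\to X\text{ is transitive}\}$$
measures how much complexity the topology of $X$ forces on a map that carries every open set to every part of the space.

For trees the forced complexity is positive. It is known that $\mathrm I_T([0,1])=\frac12\log 2$, that the $n$-star (the union of $n$ arcs which pairwise meet only in one common endpoint) has $\mathrm I_T=\frac1n\log2$, and that
\begin{equation}\label{eq:trees}
\mathrm I_T(X)\ \ge\ \tfrac1n\log 2\qquad\text{for every tree $X$ with $n$ ends.}
\end{equation}
Example~\ref{ex:star} shows where the number $\frac1n\log 2$ comes from: one permutes the $n$ legs of the star cyclically and folds once per turn, so that a single doubling is spread over $n$ steps. The more ends, the more room for such delay. A dendrite that is not a tree contains an infinite star or an infinite comb (Lemma~\ref{lem:starcomb}), hence trees with arbitrarily many ends, and one is led to guess that nothing forces positive entropy any more. It is known that $\mathrm I_T(X)=0$ for many dendrites that are not trees, for instance for every dendrite containing \emph{arbitrarily large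 generalized stars}: for every $k\in\mathbb N$ there are a point $a\in X$ and $k$ components of $X\setminus\{a\}$ whose closures are pairwise homeomorphic by homeomorphisms fixing $a$. The $\omega$-star and Wa\.zewski's universal dendrite are of this kind. The following question of Baldwin is stated in \cite{Sp}.

\medskip
\noindent\textbf{Question.} \emph{Is $\mathrm I_T(X)=0$ for every dendrite $X$ which is not a tree?}
\medskip

A generalized star supplies homeomorphic pieces to permute, and a general dendrite has no such symmetry. Already the infinite comb of Figure~\ref{fig:comb} contains no large generalized star, because removing a point leaves at most three components. Moreover, a good map on a star or comb $D_0\subseteq X$ is not enough: composed with a retraction $X\to D_0$ it never visits $X\setminus D_0$, and this remainder can be as complicated as a dendrite can be.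

We prove that the answer is yes, in a stronger form. A continuous map $F:X\to X$ is \emph{exact} if for every nonempty open $U$ there is $n$ with $F^n(U)=X$, and \emph{mixing} if for all nonempty open $U,V$ we have $F^n(U)\cap V\neq\emptyset$ for all large $n$. An exact map is onto, so $F^n(U)=X$ implies $F^m(U)=X$ for all $m\ge n$; thus exact maps are mixing, and mixing maps are transitive.

\begin{theorem}\label{thm:main}
Let $X$ be a dendrite which is not a tree and let $\varepsilon>0$. Then there is an exact map $F:X\to X$ with dense periodic points and $0<h(F)<\varepsilon$.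
\end{theorem}

\begin{corollary}\label{cor:main}
For a dendrite $X$, $\mathrm I_T(X)=0$ if and only if $X$ is not a tree. For dendrites that are not trees the infimum is still $0$ if ``transitive'' is replaced by ``mixing'', ``exact'', or ``exact with dense periodic points''.
\end{corollary}

\begin{proof}
If $X$ is not a tree, the maps of Theorem~\ref{thm:main} belong to all four classes and have arbitrarily small entropy. If $X$ is a tree, \eqref{eq:trees} gives $\mathrm I_T(X)>0$.
\end{proof}

The bound \eqref{eq:trees} is used only in this corollary. It also shows that Theorem~\ref{thm:main} fails for trees.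

The two ideas of the proof are shown on finite examples in Section~\ref{sec:examples}. Section~\ref{sec:starcomb} finds an infinite star or comb $D_0$ in $X$. Section~\ref{sec:models} introduces a class of countable Markov maps on subdendrites of $X$, called models, whose entropy is bounded by their slopes. Section~\ref{sec:base} builds models with slopes close to $1$ on $D_0$; this is the only place where the infinitely many legs or teeth, and hence the hypothesis that $X$ is not a tree, are exploited. Section~\ref{sec:extension} extends a model over one more arc, and Section~\ref{sec:limit} exhausts $X$ by such extensions and takes the limit.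

\section{Dendrites, lengths and entropy}\label{sec:prelim}

\subsection{Dendrites}
Let $X$ be a dendrite with metric $d$. Any two points $x\neq y$ are the endpoints of a unique arc $[x,y]$, and we put $[x,x]=\{x\}$. The word ``arc'' always means a nondegenerate arc. For an arc $I$ we write $\operatorname{int}I$ for $I$ without its two endpoints; in general this is not the interior of $I$ in $X$. A point $x$ is a \emph{cut point} if $X\setminus\{x\}$ is disconnected and a \emph{branch point} if $X\setminus\{x\}$ has at least three components. We use the following standard facts; see \cite{Na}.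
\begin{itemize}
\item[(D1)] A subcontinuum contains $[x,y]$ for all its points $x,y$, and a nondegenerate subcontinuum is a dendrite. In particular $[x,z]\subseteq[x,y]\cup[y,z]$, and the intersection of two arcs is empty, a point or an arc.
\item[(D2)] Components of open sets are open, and connected open sets are arcwise connected. Hence every nonempty open set contains an arc, and $x_n\to x$ implies $\operatorname{diam}[x_n,x]\to0$.
\item[(D3)] For a subcontinuum $D$ and $x\in X$ there is a unique point $r_D(x)\in D$ lying on $[x,y]$ for all $y\in D$. The \emph{first-point map} $r_D:X\to D$ is a continuous retraction.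
\item[(D4)] $X$ has at least two points that are not cut points.
\end{itemize}
Three consequences will be used often.
\begin{itemize}
\item[(D5)] \emph{Points $x,y\ne p$ lie in different components of $X\setminus\{p\}$ if and only if $p\in[x,y]$.} Indeed, a component is open and connected, so it contains the arc between any two of its points; conversely $[x,y]$ is connected. Thus $p$ is a branch point if and only if there are three points different from $p$ such that the arc between any two of them passes through $p$. So a branch point of a subdendrite is a branch point of $X$.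
\item[(D6)] \emph{If $r_D(x)\ne r_D(y)$, then $[r_D(x),r_D(y)]\subseteq[x,y]$.} First, $[x,r_D(x)]$ meets $D$ only in $r_D(x)$, and conversely, if $w\in D$ and $[x,w]\cap D=\{w\}$, then $w=r_D(x)$, because $r_D(x)\in[x,w]\cap D$. Hence $r_D$ is constant on $[x,r_D(x)]$. If $r_D(x)\neq r_D(y)$, then $[x,r_D(x)]$ and $[r_D(y),y]$ are therefore disjoint, and together with $[r_D(x),r_D(y)]\subseteq D$ they form the arc $[x,y]$.
\item[(D7)] \emph{If $D\subseteq D'$, then $r_Dr_{D'}=r_D$.} With $x'=r_{D'}(x)$, the sets $[x,x']$ and $[x',r_D(x')]\subseteq D'$ meet only in $x'$; their union is $[x,r_D(x')]$, and it meets $D$ only in $r_D(x')$.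
\end{itemize}

\subsection{Lengths and linear maps}
The metric $d$ knows nothing about the dynamics we want to build. We replace it by a way of measuring arcs that we are free to choose. A \emph{length} on a dendrite $D$ is a finite nonatomic Borel measure $\mu$ on $D$ that is positive on every arc. Countable sets are null. If $A\subseteq D$ is an arc, a continuous injective map $f:A\to D$ is \emph{linear with slope $s$} if $\mu(f(L))=s\,\mu(L)$ for all arcs $L\subseteq A$.

For an arc $A=[a,a']$ the function $x\mapsto\mu([a,x])$ is a homeomorphism of $A$ onto $[0,\mu(A)]$: it is strictly increasing because $\mu$ is positive on arcs, and continuous because $\mu$ has no atoms. In these coordinates linear maps are affine maps, which gives the following fact.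
\begin{itemize}
\item[(L)] For arcs $A,A'\subseteq D$ and a bijection between their sets of endpoints there is exactly one linear homeomorphism $A\to A'$ inducing it. Its slope is $\mu(A')/\mu(A)$.
\end{itemize}
To map an arc $A=[a,a']$ \emph{along the path} $y_0\to y_1\to\dots\to y_l$ (consecutive points distinct) means: cut $A$ at points $a=t_0,t_1,\dots,t_l=a'$, in this order, with $\mu([t_{j-1},t_j])$ proportional to $\mu([y_{j-1},y_j])$, and map $[t_{j-1},t_j]$ linearly onto $[y_{j-1},y_j]$ with $t_j\mapsto y_j$. All pieces have the same slope, namely the length $\sum_j\mu([y_{j-1},y_j])$ of the path divided by $\mu(A)$.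

\subsection{Entropy}
Let $f:Y\to Y$ be a continuous map of a compact metric space. For a finite open cover $\mathcal U$ let $N_n(f,\mathcal U)$ be the least number of sets of the form $\bigcap_{k<n}f^{-k}(U_k)$, $U_k\in\mathcal U$, needed to cover $Y$. The sequence $\log N_n$ is subadditive, so
\begin{equation}\label{eq:fekete}
h(f,\mathcal U)=\lim_{n\to\infty}\tfrac1n\log N_n(f,\mathcal U)=\inf_{n\ge1}\tfrac1n\log N_n(f,\mathcal U),
\end{equation}
and $h(f)=\sup_{\mathcal U}h(f,\mathcal U)$. If every member of $\mathcal V$ lies in a member of $\mathcal U$, then $h(f,\mathcal U)\le h(f,\mathcal V)$. Entropy can also be computed from any metric $\rho$ that induces the topology. A set $S\subseteq Y$ is \emph{$(n,\epsilon)$-spanning} if every $y\in Y$ has an $x\in S$ with $\rho(f^k(x),f^k(y))\le\epsilon$ for all $k<n$, and \emph{$(n,\epsilon)$-separated} if any two distinct $x,y\in S$ have $\rho(f^k(x),f^k(y))>\epsilon$ for some $k<n$. Then $h(f)=\lim_{\epsilon\to0}\limsup_n\frac1n\log c_n(\epsilon)$, where $c_n(\epsilon)$ may be taken to be either the least size of an $(n,\epsilon)$-spanning set or the largest size of an $(n,\epsilon)$-separated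 set; in both cases the upper limit does not decrease as $\epsilon$ decreases.

All our upper bounds on entropy go back to the next lemma.

\begin{lemma}\label{lem:slopes}
Let $\mu$ be a length on a dendrite $D$.
\begin{itemize}
\item[(a)] $\rho(x,y)=\mu([x,y])$ is a metric inducing the topology of $D$.
\item[(b)] Let $\Lambda\ge1$, let $f:D\to D$ be continuous, let $P\subseteq D$ be countable, and let $\mathcal I$ be a countable family of arcs which cover $D\setminus P$ and pairwise meet only in points of $P$. If $f$ is linear with slope at most $\Lambda$ on each $I\in\mathcal I$, then $h(f)\le\log\Lambda$.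
\end{itemize}
\end{lemma}

\begin{proof}
(a) The triangle inequality follows from $[x,z]\subseteq[x,y]\cup[y,z]$. If $x_n\to x$ in $d$, then by (D2) the sets $[x_n,x]$ lie in $d$-balls about $x$ of radii tending to $0$, whose measures tend to $\mu(\{x\})=0$. So the identity $(D,d)\to(D,\rho)$ is a continuous bijection from a compact space onto a metric space, hence a homeomorphism.

(b) Let $x,y\in D$. By (D1), $[f(x),f(y)]\subseteq f([x,y])$, and each set $[x,y]\cap I$ is empty, a point or an arc. Since $P$ and $f(P)$ are null,
$$\rho(f(x),f(y))\le\sum_{I\in\mathcal I}\mu\bigl(f([x,y]\cap I)\bigr)\le\Lambda\sum_{I\in\mathcal I}\mu([x,y]\cap I)=\Lambda\,\rho(x,y).$$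
Let $x_1,\dots,x_N$, $N\ge2$, have pairwise $\rho$-distances at least $\gamma$. The open $\rho$-balls of radius $\gamma/2$ about them are disjoint. The ball about $x_i$ contains $\{z\in[x_i,x_j]:\mu([x_i,z])<\gamma/2\}$ for $j\neq i$, a set of measure $\gamma/2$. Hence $N\le2\mu(D)/\gamma$. Now take a maximal set $S$ with pairwise distances at least $\gamma=\epsilon\Lambda^{-n}$. Every point of $D$ is within $\gamma$ of $S$, and $f^k$ is $\Lambda^k$-Lipschitz with $\Lambda^k\le\Lambda^n$ for $k<n$, so $S$ is $(n,\epsilon)$-spanning. It has at most $1+2\mu(D)\Lambda^n/\epsilon$ points.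
\end{proof}

The lower bound $h(F)>0$ in Theorem~\ref{thm:main} comes for free.

\begin{lemma}\label{lem:positive}
An exact map $F$ of a compact metric space $Y$ with more than one point has $h(F)>0$.
\end{lemma}

\begin{proof}
Let $A_0,A_1$ be disjoint closed balls, at distance greater than some $\epsilon>0$. There is $n\ge1$ with $F^n(A_0)=F^n(A_1)=Y$. Given $w\in\{0,1\}^k$, choose $y_{k-1}\in A_{w_{k-1}}$ and then, going backward, $y_i\in A_{w_i}$ with $F^n(y_i)=y_{i+1}$. The point $y_0$ satisfies $F^{ni}(y_0)\in A_{w_i}$ for $i<k$. The $2^k$ points so obtained form a $(kn,\epsilon)$-separated set, so $h(F)\ge\frac1n\log2$.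
\end{proof}

\section{Two finite examples}\label{sec:examples}

The first example shows how delay makes entropy small. The second shows how a new arc is absorbed at small cost.

\begin{example}[Rotate and fold]\label{ex:star}
Let $D$ be the $n$-star, $n\geq2$, with center $o$ and legs $\tau_a=[o,c_a]$, $1\le a\le n$. Put $\lambda=2^{1/n}$ and choose a length with $\mu(\tau_a)=\lambda^{a-1}$. Let $f(o)=o$, map $\tau_a$ linearly onto $\tau_{a+1}$ for $a<n$, and map $\tau_n$ along $o\to c_1\to o$. The slope on $\tau_a$, $a<n$, is $\lambda$. The path has length $2=\lambda^n$, so the slope on $\tau_n$ is $\lambda^n/\lambda^{n-1}=\lambda$. Lemma~\ref{lem:slopes} gives $h(f)\le\frac1n\log2$. In the coordinate $\mu([o,x])\in[0,1]$ the map $f^n|_{\tau_1}$ is the tent map $T(x)=1-|1-2x|$. Since $T^m$ maps every dyadic interval of length $2^{-m}$ onto $[0,1]$, every arc eventually covers $\tau_1$, and then $\tau_2,\dots,\tau_n$; so $f$ is transitive. It is not mixing, because $f^{jn}(\tau_1)=\tau_1$ for all $j$.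

The lengths $1,\lambda,\dots,\lambda^{n-1}$ act as savings: length grows by the small factor $\lambda$ for $n-1$ steps, and the accumulated factor pays for the fold. With infinitely many legs we shall group them into blocks of $R$, give block $k$ the scale $3^{-k}$, and let the last leg of a block pay for a return to the previous block. The price of the return is at most a factor $4R+6$, and spread over $R$ steps it costs $(4R+6)^{1/R}\to1$. Two loops of coprime lengths will remove the periodicity that prevents mixing here.
\end{example}

\begin{example}[Attaching an arc]\label{ex:tent}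
Let $T$ be the tent map on $D=[0,1]$ with Lebesgue measure $\mu$, and attach an arc $B=[p,b]$ at $p=\frac12$, so that $D'=D\cup B$ is a $3$-star. We modify $T$ to a map $g$ of $D'$ that visits $B$ and returns from it. The point $q=\frac14$ is mapped to $p$. On $K=[\frac14,\frac38]$, instead of running from $p$ to $\frac34$ directly, $g$ makes a detour: out along $B$, back, and then on to $\frac34$. The arc $B$ itself is sent to a short arc $\alpha$ starting at $T(p)=1$.

Let $s=2^{-m}$, $m\ge4$, $e=1-s$, $\alpha=[e,1]$, and
$$P=\bigl\{0,\,2s,\,4s,\dots,\tfrac18,\,\tfrac14,\,\tfrac38,\,\tfrac12,\,\tfrac34,\,1-s,\,1\bigr\}.$$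
Then $T(P)\subseteq P$, and $T$ has slope $2$ on each of the intervals into which $P$ cuts $D$; one of them is $K$. Cut $K$ at an inner point $k_1$ into $K_1=[\frac14,k_1]$ and $K_2=[k_1,\frac38]$. Define a new length $\mu'$ with $\mu'(K_1)=\mu'(B)=s$, $\mu'(K_2)=\mu(K)=\frac18$, and $\mu'=\mu$ on the other intervals. Let $g=T$ on $P$, $g(k_1)=b$, $g(b)=e$, and let $g$ be $\mu'$-linear on each piece:
$$K_1\to B,\qquad K_2\to B\cup[\tfrac12,\tfrac34],\qquad B\to\alpha,\qquad I\to T(I)\ \text{ for the other intervals } I.$$
The slopes on $K_1$ and $B$ are $1$, and the slope on $K_2$ is $(s+\frac14)/\frac18=2+8s$. Since $\mu'(K)=\mu(K)+s$, the slope also changes on the two intervals whose images contain $K$: on $[\frac18,\frac14]\to[\frac14,\frac12]$ it is $(\frac14+s)/\frac18=2+8s$, and on $[\frac34,1-s]\to[2s,\frac12]$ it is $(\frac12-s)/(\frac14-s)=2+\frac{4s}{1-4s}\le2+8s$. All other slopes are $2$. Hence $h(g)\le\log(2+8s)$, which tends to $\log2$ as $m\to\infty$.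

Three features carry over to the general case. First, $g(I)\supseteq T(I)$ for every old interval $I$, so no covering is lost, while $B$ is covered by $K$ and covers $\alpha$. Second, $B$ may be large in the metric $d$, so $g$ need not be close to $T$; but after retracting $B$ to $p$, the points $g(x)$ and $T(x)$ lie in the same interval $T(I)$. Third, the loss in slope is of order $s/\mu(K)$, so $K$ must be fixed before $s$, and adding the orbit of $e$ to $P$ must not cut $K$. Here the orbit $2s,4s,\dots,\frac14,\frac12,1,0$ of $e$ avoids $\operatorname{int}K$. Finding such an $e$ is the one delicate point of Section~\ref{sec:extension}.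
\end{example}

\section{Infinite stars and combs}\label{sec:starcomb}

\begin{lemma}\label{lem:starcomb}
A dendrite $X$ that is not a tree contains one of the following.
\begin{itemize}
\item[(S)] An $\omega$-star: arcs $\tau_i=[o,c_i]$, $i\ge1$, pairwise meeting only in $o$.
\item[(C)] A comb: an arc $[v_1,o]$, distinct points $v_1,v_2,\dots$ lying on it in this order with $v_i\to o\ne v_i$, and pairwise disjoint arcs $\tau_i=[v_i,c_i]$ with $\tau_i\cap[v_1,o]=\{v_i\}$.
\end{itemize}
In both cases every neighborhood of $o$ contains all but finitely many $\tau_i$.
\end{lemma}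

\begin{proof}
\emph{Case 1: $X\setminus\{o\}$ has infinitely many components for some $o$.} Choose $c_1,c_2,\dots$ in distinct components and put $\tau_i=[o,c_i]$; then $\tau_i\setminus\{o\}$ lies in the component of $c_i$. Let $N$ be an open neighborhood of $o$ and suppose that $y_i\in\tau_i\setminus N$ for infinitely many $i$. A subsequence converges to some $y\notin N$. The component of $X\setminus\{o\}$ containing $y$ is open, so it contains infinitely many $y_i$, although these lie in different components. This is a contradiction.

\emph{Case 2: $X\setminus\{x\}$ has finitely many components for every $x$.} Let $Br$ be the set of branch points. We show that $Br$ is infinite, that infinitely many branch points lie on one arc, and that they carry the teeth of a comb.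

\emph{(i) $Br$ is infinite.} First, a dendrite $Y$ without branch points is an arc. Take two points $e,e'$ that are not cut points (D4), suppose $z\in Y\setminus[e,e']$, and let $p=r_{[e,e']}(z)$, so that $p\in[z,e]\cap[z,e']$. If $p\ne e,e'$, then $p$ is a branch point by (D5), applied to $z,e,e'$. If $p=e$, then $e$ separates $z$ from $e'$, and if $p=e'$, then $e'$ separates $z$ from $e$. All three are impossible, so $Y=[e,e']$. In particular $Br\ne\emptyset$.

Suppose $Br$ is finite and let $T=\bigcup_{b,b'\in Br}[b,b']$, a point or a finite connected union of arcs. Let $C$ be a component of $X\setminus T$. It is open and contains the arc between any two of its points, so by (D6) $r_T$ is constant on $C$, say equal to $p$. The boundary of $C$ is nonempty and lies in $T$, where $r_T$ is the identity; by continuity it is $\{p\}$. Thus $C$ is closed and open in $X\setminus\{p\}$, so it is a component of $X\setminus\{p\}$. The dendrite $\overline C=C\cup\{p\}$ has no branch point: points of $C$ are not branch points of $X$, and $\overline C\setminus\{p\}$ is connected. So $\overline C$ is an arc. Moreover $p\in Br$: we have $p\in[b,b']$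 for some $b,b'\in Br$, and if $p\neq b,b'$, then (D5) applies to $b$, $b'$ and any $c\in C$. So there are finitely many possible $p$, each with finitely many components $C$, and $X$ is a finite union of arcs, contrary to the hypothesis.

\emph{(ii) $Br$ contains an infinite chain} for the order $a\le b\iff a\in[x_0,b]$, where $x_0\in X$ is fixed. Suppose not, and let $S=Br\cup\{x_0\}$. The predecessors of a point $b$ lie on $[x_0,b]$ and form a chain, so each $b\in S$ has finitely many predecessors in $S$. Let $b\neq b'$ be immediate successors of $a$ in $S$. We claim that they lie in different components of $X\setminus\{a\}$. Otherwise $a\notin[b,b']$. Let $c$ be the last common point of $[x_0,b]$ and $[x_0,b']$; then $[b,b']=[b,c]\cup[c,b']$ and $a\le c$, so $a<c$. If $c=b$, then $a<b<b'$; if $c=b'$, then $a<b'<b$; and otherwise $c$ is a branch point, by (D5) applied to $x_0,b,b'$, with $a<c<b$. Each case contradicts immediacy. So every element of $S$ has finitely many immediate successors. K\"onig's lemma says that an infinite ordered set with a least element, in which the predecessors of each element form a finite chain and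 each element has finitely many immediate successors, contains an infinite chain. This is a contradiction.

\emph{(iii) The comb.} An infinite chain contains a strictly monotone sequence $v_1,v_2,\dots$. If it is decreasing, it lies on $[x_0,v_1]$ and converges there to a point $o\neq v_i$. If it is increasing, let $o$ be the limit of a subsequence $(v_{i_k})$. Suppose $v_j\notin[x_0,o]$. Then $x_0$ and $o$ lie in one component of $X\setminus\{v_j\}$, which is open and so contains $v_{i_k}$ for large $k$; hence $v_j\notin[x_0,v_{i_k}]$, contradicting $v_j\le v_{i_k}$. So all $v_j$ lie on $[x_0,o]$ and converge monotonically to $o\neq v_j$. In both cases the $v_i$ lie in order on $A=[v_1,o]$.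

Since $v_i$ is a branch point, we can pick $c_i$ in a component of $X\setminus\{v_i\}$ containing neither $o$ nor $v_1$. This component misses $A$, because each component of $A\setminus\{v_i\}$ contains $o$ or $v_1$. So $\tau_i=[v_i,c_i]$ meets $A$ only in $v_i$, $r_A(\tau_i)=\{v_i\}$, and the $\tau_i$ are disjoint. Finally, let $N$ be an open neighborhood of $o$ and suppose $y_i\in\tau_i\setminus N$ for infinitely many $i$, with $y_i\to y\notin N$ along a subsequence. Then $r_A(y)=\lim v_i=o$. Take a connected open set $V\ni y$ with $o\notin V$. For large $i$ in the subsequence, $[y_i,y]\subseteq V$; but $r_A(y_i)=v_i\ne o=r_A(y)$, so $o\in[y_i,y]$ by (D6), a contradiction.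
\end{proof}

From now on $X$ is a dendrite that is not a tree, and $D_0\subseteq X$ is a fixed star or comb as in Lemma~\ref{lem:starcomb} (the union of the $\tau_i$, together with $[v_1,o]$ in the case of the comb). It is connected, and it is compact because an open set containing $o$ contains all but finitely many $\tau_i$. So $D_0$ is a subdendrite. The point $o$ is fixed as well.

\section{Markov models}\label{sec:models}

The construction is an induction over subdendrites $D_0\subseteq D_1\subseteq\cdots$, and we need a class of maps that contains a map of small entropy on $D_0$, survives the operation of Example~\ref{ex:tent}, and forces exactness. The maps are piecewise linear over a countable partition that accumulates only at $o$.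

\begin{definition}\label{def:model}
Let $\Lambda\ge1$. A \emph{$\Lambda$-model} is a quadruple $(D,\mathcal I,f,\mu)$, where $D$ is a dendrite with $D_0\subseteq D\subseteq X$, with the following properties.
\begin{itemize}
\item[(M1)] $\mathcal I$ is an infinite family of arcs, the \emph{basic intervals}, with $D=\{o\}\cup\bigcup\mathcal I$. A common point of two distinct basic intervals is an endpoint of both, $o\notin\operatorname{int}I$ for all $I\in\mathcal I$, and every neighborhood of $o$ contains all but finitely many basic intervals. Let $P$ consist of $o$ and all endpoints of basic intervals. A set $A\subseteq D$ is \emph{full} if every point of $A\setminus\{o\}$ lies in a basic interval contained in $A$.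
\item[(M2)] $f:D\to D$ is continuous, $f(o)=o$ and $f(P)\subseteq P$.
\item[(M3)] $\mu$ is a length on $D$, and $f$ is linear on each $I\in\mathcal I$ with slope $s_I\le\Lambda$.
\item[(M4)] For each $I\in\mathcal I$ there is $n$ with $f^n(I)=D$.
\item[(M5)] There is $\delta\in(0,1)$ such that $I,J\in\mathcal I$ and $J\subsetneq f(I)$ imply $\mu(J)\le\delta\,\mu(f(I))$.
\item[(M6)] The only periodic point of $f$ in $P$ is $o$, and there is $q_0\in P\cap D_0$, $q_0\ne o$, with $f(q_0)=o$.
\item[(M7)] $D_0$ is full and $f(D_0)=D$.
\end{itemize}
\end{definition}

Conditions (M1)--(M3) describe a Markov map with entropy at most $\log\Lambda$, and (M4) is exactness at the level of basic intervals. To pass from basic intervals to arbitrary arcs one needs expansion, and the slopes do not provide it, since many of them will be $1$ or smaller. Condition (M5) provides it in relative form: whenever an image $f(I)$ splits, a short arc inside it occupies a share of its new basic interval that is larger by the factor $1/\delta$. Condition (M6) keeps the orbit of the attaching point of a new arc away from the place of the detour, and keeps periodic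 points off $P$. Condition (M7) lets us make every detour inside $D_0$, and it is a surjectivity statement about a set that does not change with the stage, so it passes to the limit.

We start with what follows from (M1) alone.

\begin{lemma}\label{lem:partition}
Assume \emph{(M1)}.
\begin{itemize}
\item[(a)] $\mathcal I$ is countable, and every $x\ne o$ has a neighborhood meeting only finitely many basic intervals. $P$ is countable and closed. $D\setminus P$ is the disjoint union of the sets $\operatorname{int}I$, and these are open in $D$. For each $\eta>0$ all but finitely many $I$ have $\operatorname{diam}I<\eta$.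
\item[(b)] Let $A\subseteq D$ be an arc with endpoints in $P$. If $A$ meets $\operatorname{int}I$, then $I\subseteq A$. The arc $A$ is full and contains a basic interval.
\item[(c)] An arc $A\subseteq D$ with $\operatorname{int}A\cap P=\emptyset$ is contained in a basic interval. Every arc in $D$ has a subarc contained in the set $\operatorname{int}I$ for some $I\in\mathcal I$.
\item[(d)] Let $g:D\to X$ satisfy $g(o)=o$ and be continuous on each basic interval. Then $g$ is continuous if and only if for every neighborhood $N$ of $o$ all but finitely many $I\in\mathcal I$ satisfy $g(I)\subseteq N$.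
\end{itemize}
\end{lemma}

\begin{proof}
(a) For each $k$ only finitely many basic intervals leave the ball of radius $1/k$ about $o$, and each leaves one of these balls; this gives countability and the last statement. If $N$ is a closed ball about $o$ missing $x$, then $D\setminus N$ is a neighborhood of $x$ meeting only finitely many basic intervals, and $P\setminus N$ is finite. So $P$ accumulates at most at $o$. By (M1) the sets $\operatorname{int}I$ are disjoint from each other and from $P$, and they cover $D\setminus P$. The complement of $\operatorname{int}I$ consists of $o$, the endpoints of $I$ and all $J\neq I$; it is closed by the local finiteness just proved.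

(b) Let $A=[a,a']$, $I=[u,v]$ and $x\in A\cap\operatorname{int}I$. The arc $[x,a]$ meets the open set $\operatorname{int}I$ and its complement, so it contains a boundary point of $\operatorname{int}I$, that is, $u$ or $v$. The same holds for $[x,a']$, and $[x,a]\cap[x,a']=\{x\}$. So $A$ contains both $u$ and $v$, and $I\subseteq A$. Now let $x\in A\setminus\{o\}$. As $P$ is countable, $x$ is a limit of points of $A\setminus P$, and by (a) infinitely many of them lie in one set $\operatorname{int}J$. Then $J\subseteq A$ and $x\in J$.

(c) The connected set $\operatorname{int}A$ lies in the disjoint union of the open sets $\operatorname{int}I$, hence in one of them. For the second statement, $A\setminus P$ is a nonempty open subset of $A$, so it contains an arc.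

(d) If $g$ is continuous, apply (M1) to the neighborhood $g^{-1}(N)$ of $o$. Conversely, a point $x\neq o$ has a neighborhood covered by finitely many closed sets on each of which $g$ is continuous. At $o$, let $N$ be a neighborhood of $o=g(o)$ and let $I_1,\dots,I_l$ be the basic intervals with $g(I_j)\not\subseteq N$. If $o\in I_j$, then points of $I_j$ near $o$ are mapped into $N$; if $o\notin I_j$, then $I_j$ has no points near $o$. So a neighborhood of $o$ is mapped into $N$.
\end{proof}

Condition (M5) is a uniformity statement; for a single $I$ it holds automatically.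

\begin{lemma}\label{lem:finiteM5}
Assume \emph{(M1)--(M3)}. If some $\delta<1$ satisfies the inequality in \emph{(M5)} for all but finitely many $I$, then \emph{(M5)} holds.
\end{lemma}

\begin{proof}
Fix $I$. If $J\subsetneq f(I)$, then $f(I)\setminus J$ contains an arc, so $\mu(J)<\mu(f(I))$. Since $\sum_{J\in\mathcal I}\mu(J)=\mu(D)<\infty$, among the basic intervals $J\subsetneq f(I)$, if there are any, one has the largest length. So the ratios $\mu(J)/\mu(f(I))$ are bounded by some $\delta_I<1$. Take the maximum of $\delta$ and the finitely many exceptional $\delta_I$.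
\end{proof}

A finite or infinite sequence $I_0,I_1,\dots$ of basic intervals is a \emph{chain} if $I_{i+1}\subseteq f(I_i)$ for all $i$.

\begin{lemma}\label{lem:chains}
In a model the following hold.
\begin{itemize}
\item[(a)] $f(I)$ is an arc with endpoints in $P$ for $I\in\mathcal I$, and $f(A)$ is full if $A$ is full.
\item[(b)] If $f^n(x)\notin P$, then there is a chain $I_0,\dots,I_n$ with $f^i(x)\in\operatorname{int}I_i$ for $i\le n$.
\item[(c)] If $I_0,\dots,I_n$ is a chain, then $A=\{x\in I_0:f^i(x)\in I_i\text{ for }i\le n\}$ is an arc and $f^n$ maps $A$ linearly onto $I_n$. If moreover $n\geq 1$ and $I_n=I_0$, then $f^n$ has a fixed point in $A$.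
\item[(d)] For every $I\in\mathcal I$ we have $I\neq D$, and $f^n(I)=D$ for all large $n$.
\item[(e)] If $I_0,I_1,\dots$ is an infinite chain, then $\prod_{i<n}\mu(I_{i+1})/\mu(f(I_i))\to0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The first statement follows from (M2) and the injectivity of $f$ on $I$. If $A$ is full and $y=f(x)\ne o$ with $x\in A$, then $x\neq o$, so $x\in J\subseteq A$ for a basic $J$, and $y$ lies in the full arc $f(J)\subseteq f(A)$.

(b) Since $f(P)\subseteq P$, no $f^i(x)$, $i\le n$, is in $P$; let $f^i(x)\in\operatorname{int}I_i$. The arc $f(I_i)$ meets $\operatorname{int}I_{i+1}$, so it contains $I_{i+1}$ by Lemma~\ref{lem:partition}(b).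

(c) Induction on $n$. If $A'$ is the arc for $I_0,\dots,I_{n-1}$, then $f^n$ maps $A'$ linearly onto $f(I_{n-1})$, as a composition of linear maps, and $A$ is the preimage of the subarc $I_n$. If $I_n=I_0$, the inverse of $f^n|_A$ is a continuous map of the arc $I_0$ into $A\subseteq I_0$, and it has a fixed point.

(d) There is more than one basic interval, so $I\ne D$. By (M7), $f(D)=D$; now use (M4).

(e) All factors are at most $1$, and a factor is at most $\delta$ if $f(I_i)\ne I_{i+1}$. This happens infinitely often: otherwise there is $N$ with $f^k(I_N)=I_{N+k}\neq D$ for all $k$, contradicting (d).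
\end{proof}

The set $\Omega=\bigcup_{n\ge0}f^{-n}(P)$ of points that eventually enter $P$ is the supply of points at which a model can be subdivided.

\begin{proposition}\label{prop:exact}
In a $\Lambda$-model, for every arc $J\subseteq D$ there are $n\ge0$ and $I\in\mathcal I$ with $f^n(J)\supseteq I$. The set $\Omega$ is dense in every arc, $f$ is exact, and $h(f)\le\log\Lambda$.
\end{proposition}

\begin{proof}
We first show that \emph{no arc $L$ has $f^n(L)\subseteq I_n\in\mathcal I$ for all $n\ge0$.} Given such an $L$, each $f^n(L)$ is an arc. The arc $f^{n+1}(L)\subseteq f(I_n)$ meets $\operatorname{int}I_{n+1}$, so $(I_n)$ is a chain. The share $\varrho_n=\mu(f^n(L))/\mu(I_n)\in(0,1]$ satisfies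
$$\varrho_{n+1}=\frac{s_{I_n}\mu(f^n(L))}{\mu(I_{n+1})}=\varrho_n\,\frac{\mu(f(I_n))}{\mu(I_{n+1})},$$
so $\varrho_n\to\infty$ by Lemma~\ref{lem:chains}(e), which is absurd.

Let $J$ be an arc; by Lemma~\ref{lem:partition}(c) we may assume that it lies in a basic interval. Let $n$ be the first time at which $f^n(J)$ is not contained in a basic interval. Then $f^n(J)$ is an arc, and by Lemma~\ref{lem:partition}(c) there is $x\in P\cap\operatorname{int}f^n(J)$. If $f^n(J)$ contains a second point of $P$, it contains an arc with endpoints in $P$, hence a basic interval. Otherwise let $L=[x,z]$ with $z$ an endpoint of $f^n(J)$; it lies in a basic interval. Let $m$ be the first time at which $f^m(L)$ is not contained in a basic interval. The arc $f^m(L)$ has the endpoint $f^m(x)\in P$ and a further point of $P$ in $\operatorname{int}f^m(L)$, so it contains a basic interval.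

Consequently every arc contains a point mapped into $P$, that is, $\Omega$ meets every arc and every subarc. Every nonempty open set contains an arc, so $f$ is exact by (M4). The entropy bound is Lemma~\ref{lem:slopes}(b).
\end{proof}

\begin{lemma}[Refinement]\label{lem:refine}
Let $(D,\mathcal I,f,\mu)$ be a $\Lambda$-model, let $E\subseteq\Omega$ be finite, and let $P_E=P\cup\bigcup_{i\ge0}f^i(E)$. Then $P_E\setminus P$ is a finite set of nonperiodic points. Let $\mathcal I_E$ be obtained from $\mathcal I$ by cutting basic intervals at these points. Then $(D,\mathcal I_E,f,\mu)$ is a $\Lambda$-model with endpoint set $P_E$ and the same set $\Omega$, and sets that are full for $\mathcal I$ are full for $\mathcal I_E$. Given $\eta>0$, the set $E$ can be chosen so that $\operatorname{diam}I<\eta$ and $\operatorname{diam}f(I)<\eta$ for all $I\in\mathcal I_E$.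
\end{lemma}

\begin{proof}
The orbit of each point of $E$ enters $P$ and stays there, so $P_E\setminus P$ is finite. A point outside $P$ whose orbit enters $P$ never returns to itself. Since $P\subseteq P_E\subseteq\Omega$, the set $\Omega$ is unchanged. Only finitely many basic intervals are cut, each into finitely many pieces, and $f(P_E)\subseteq P_E$; so (M1)--(M3) hold. An old basic interval is a union of new ones, which gives the statement on full sets and (M7). (M6) holds because the added points are not periodic. For (M4), Proposition~\ref{prop:exact} shows that an iterate of $I\in\mathcal I_E$ contains a member of $\mathcal I$. For (M5), let $N$ be a neighborhood of $o$ containing no added point. By Lemma~\ref{lem:partition}(d), all but finitely many $I\in\mathcal I_E$ belong to $\mathcal I$ and have $f(I)\subseteq N$. For these, a member of $\mathcal I_E$ contained in $f(I)$ has no added endpoint, so it belongs to $\mathcal I$, and the old $\delta$ works. Lemma~\ref{lem:finiteM5} does the rest.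

For the last statement, by Lemma~\ref{lem:partition}(a),(d) only finitely many $I\in\mathcal I$ have $\operatorname{diam}I\ge\eta$ or $\operatorname{diam}f(I)\ge\eta$. As $\Omega$ is dense in each of them and $f$ is uniformly continuous, finitely many points of $\Omega$ cut them into pieces with both diameters less than $\eta$. The further points on the orbits only cut more.
\end{proof}

We call the passage from $\mathcal I$ to $\mathcal I_E$ \emph{refining by $E$}.

\begin{lemma}\label{lem:periodic}
In a model, the periodic points of $f$ that lie in $D\setminus P$ are dense in $D$.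
\end{lemma}

\begin{proof}
It suffices to find such a point in every arc $J$, and we may assume that $J\subseteq\operatorname{int}I$ with $I\in\mathcal I$, so that $J\cap P=\emptyset$. Choose distinct $y,y'\in J\cap\Omega$ and refine by $E=\{y,y'\}$. The arc $[y,y']\subseteq J$ contains some $I'\in\mathcal I_E$. Take $n\ge1$ with $f^n(I')=D$ and $x\in I'$ with $f^n(x)\in\operatorname{int}I'$. Lemma~\ref{lem:chains}(b) gives a chain of length $n$ in $\mathcal I_E$ that starts and ends at $I'$, and Lemma~\ref{lem:chains}(c) gives a fixed point of $f^n$ in $I'\subseteq J$.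
\end{proof}

\section{Models on the star and on the comb}\label{sec:base}

\begin{proposition}\label{prop:base}
Let $R\ge3$ and $\Lambda=(4R+6)^{1/R}$. There is a $\Lambda$-model with $D=D_0$.
\end{proposition}

Since $\frac1R\log(4R+6)\to0$, these models have arbitrarily small entropy. We fix notation for both cases. We have $1<\Lambda<3$, because $4R+6<3^R$ for $R\ge3$, and $\Lambda^R\ge18$. An index $i$ is in \emph{block} $k$ if $(k-1)R<i\le kR$. Put $a_1=1$ and $a_k=(k-2)R+1$ for $k\ge2$; this is the first index of block $\max(k-1,1)$. On each $\tau_i$ fix a length with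
$$\mu(\tau_i)=3^{-k}\Lambda^{a-1}\qquad\text{for } i=(k-1)R+a,\quad 1\le a\le R .$$
The lengths on the $\tau_i$, and on the pieces $e_i$ of the spine of the comb, are fixed first; the turning points and the linear maps are then determined by (L). For $R\nmid i$ the arc $\tau_i$ is mapped linearly onto $\tau_{i+1}$ with $c_i\mapsto c_{i+1}$, and the slope is $\Lambda$. The last arc of block $k$ has length $3^{-k}\Lambda^{R-1}$, so it may be mapped, with slope at most $\Lambda$, along any path of length at most
\begin{equation}\label{eq:budget}
3^{-k}\Lambda^R=(4R+6)\,3^{-k}.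
\end{equation}
Two remarks serve both cases. If $\tau_1\subseteq f^a(\tau_1)$ and $\tau_1\subseteq f^b(\tau_1)$ with $a,b$ coprime, then $\tau_1\subseteq f^n(\tau_1)$ for all $n\ge ab$, since such $n$ equals $ia+jb$ with $i,j\ge0$ (choose $0\leq j<a$ with $jb\equiv n \pmod a$). And (M7) follows from (M1) and (M4): the whole space $D_0$ is full, and $f^n(I)=D_0$ with $n\geq1$ makes $f$ onto.

\subsection{The star}
Within a block the legs are shifted, and the last leg of block $k\ge2$ returns to the first leg of block $k-1$. It remains to reach the high blocks, and exactness requires reaching all of them at the same time. An arc in the star lies in the union of two legs, so if every leg were cut into finitely many basic intervals, each $f^n(\tau_1)$ would lie in finitely many legs. Hence some leg must fold infinitely often; we let $\tau_R$ do so, with folds accumulating at $o$.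

\begin{proof}[Proof of Proposition~\ref{prop:base} for the star]
The sum $\mu$ of the lengths on the legs is a length on $D_0$, as $\sum_k3^{-k}R\Lambda^{R-1}<\infty$. Let $f(o)=o$, let $f$ be as above on $\tau_i$ for $R\nmid i$, and map $\tau_{kR}=[o,c_{kR}]$, $k\ge2$, along $o\to c_{a_k}\to o$. The leg $\tau_R$ is mapped, \emph{starting from $c_R$}, along the infinite path
$$o\to c_2\to o\to c_1\to o\to c_{R+1}\to o\to c_{2R+1}\to o\to\cdots$$
of total length $\ell=\frac23\Lambda+2\sum_{j\ge1}3^{-j}=\frac13(2\Lambda+3)$. That is, we choose $c_R=t_0,t_1,t_2,\dots$ in order on $\tau_R$ such that $\mu([t_{j-1},t_j])$ is $\mu(\tau_R)/\ell$ times the length of the $j$th step, and map $[t_{j-1},t_j]$ linearly onto the $j$th step. These lengths add up to $\mu(\tau_R)$, so $t_j\to o$. The basic intervals are the $\tau_i$ with $R\nmid i$, the two halves of each $\tau_{kR}$ with $k\ge2$, and the arcs $[t_{j-1},t_j]$.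

(M1) holds because the legs shrink to $o$ and $t_j\to o$. (M2): every basic interval is mapped onto a whole leg, and each leg is the image of finitely many basic intervals, so $f$ is continuous by Lemma~\ref{lem:partition}(d). Every point of $P$ is mapped to $o$ or to some $c_i$.

(M3): the path for $\tau_{kR}$, $k\ge2$, has length $2\cdot3^{-(k-1)}=6\cdot3^{-k}$, and the path for $\tau_R$ has length $\ell<3<\frac13\Lambda^R$. Both are within the budget \eqref{eq:budget}.

(M4): let $I\in\mathcal I$. Then $f(I)$ is a leg, of block $k$, say. Iterates of it cover $\tau_{kR}$, then $\tau_{a_k}$, and after finitely many such descents $\tau_R$ and $\tau_1$. Now $f^R(\tau_1)=f(\tau_R)\supseteq\tau_1\cup\tau_2$ and $f^{R-1}(\tau_2)=f(\tau_R)\supseteq\tau_1$, so $\tau_1$ covers itself at the coprime times $R$ and $2R-1$. Hence there is $n_0$ with $\tau_1\subseteq f^n(I)$ for all $n\ge n_0$. Then $\tau_R\subseteq f^n(I)$ for $n\ge n_0+R-1$; all first legs $\tau_{(j-1)R+1}$ lie in $f^n(I)$ for $n\ge n_0+R$; and all legs $\tau_{(j-1)R+a}=f^{a-1}(\tau_{(j-1)R+1})$, $1\le a\le R$, lie in $f^n(I)$ for $n\ge n_0+2R-1$.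

(M5): the image of a basic interval is basic, except for $\tau_{kR-1}\to\tau_{kR}$. For $k\ge2$ this image consists of two halves of equal length, and the one case $k=1$ is covered by Lemma~\ref{lem:finiteM5}.

(M6): $c_i\mapsto c_{i+1}\mapsto\dots\mapsto c_{kR}\mapsto o$, so every point of $P$ is eventually mapped to $o$, and only $o$ is periodic. Take $q_0=c_R$.
\end{proof}

\subsection{The comb}
Here the spine $[v_1,o]$ does the upward transport. It is shifted toward $o$, and once per block a piece of it makes an excursion over the first tooth of the next block. That piece covers three arcs of the next scale, which is why the scales decrease by the factor $3$. The return of the last tooth of block $k$ has to travel along $2R$ pieces of the spine, and this accounts for the term $4R$ in \eqref{eq:budget}.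

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[thick] (0,0) -- (10.6,0);
\foreach \x/\y/\n in {0/1.3/1,1.5/1.7/2,3/2.2/3,4.5/0.9/4,5.5/1.2/5,6.5/1.55/6,7.5/0.55/7,8.2/0.75/8,8.9/0.95/9}{
  \draw[thick] (\x,0) -- (\x,\y);
  \fill (\x,0) circle (1.3pt);
  \node[above=4pt] at (\x,\y) {\small $c_{\n}$};
  \node at (\x,-0.45) {\small $v_{\n}$};
}
\draw[line width=2pt] (6.5,0) -- (6.5,1.55);
\draw[fill=white] (6.5,1.29) circle (1.8pt);
\node[right] at (6.5,1.29) {\small $u_2$};
\draw[dashed,->] (7.5,-0.17) -- (-0.17,-0.17) -- (-0.17,1.42) -- (0.17,1.42) -- (0.17,0.1);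
\node at (9.8,0.3) {$\cdots$};
\fill (10.6,0) circle (1.6pt);
\node at (10.6,-0.45) {\small $o$};
\end{tikzpicture}
\caption{The comb with blocks of $R=3$ teeth (not to scale). The map shifts $v_i$ to $v_{i+1}$ and, inside a block, each tooth onto the next one. The last tooth $[v_6,c_6]$ of block $2$ (heavy) is mapped along the dashed path $v_7\to c_1\to v_1$, with turning point $u_2\mapsto c_1$.}\label{fig:comb}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:base} for the comb]
Let $e_i=[v_i,v_{i+1}]$, with a length of total mass $\mu(e_i)=3^{-k}$ for $i$ in block $k$. The sum $\mu$ of all the lengths is finite, and it is a length on $D_0$. Let $f(o)=o$, $f(v_i)=v_{i+1}$, and: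
\begin{itemize}
\item for $R\nmid i$, map $e_i$ onto $e_{i+1}$ and $\tau_i$ onto $\tau_{i+1}$ linearly;
\item map $e_{kR}=[v_{kR},w_k]\cup[w_k,v_{kR+1}]$ along $v_{kR+1}\to c_{kR+1}\to v_{kR+2}$;
\item map $\tau_{kR}=[v_{kR},u_k]\cup[u_k,c_{kR}]$ along $v_{kR+1}\to c_{a_k}\to v_{a_k}$ if $k\ge2$, and along $v_{R+1}\to c_1\to o$ if $k=1$.
\end{itemize}
The basic intervals are $e_i,\tau_i$ with $R\nmid i$ and the two pieces of each $e_{kR}$ and $\tau_{kR}$. So $P$ consists of $o$ and all $v_i,c_i,w_k,u_k$.

(M1) holds because every neighborhood of $o$ contains the tail $T_i=[v_i,o]\cup\bigcup_{j\ge i}\tau_j$ for large $i$. (M2): basic intervals of block $k$ are mapped into $T_{a_k}$ and $a_k\to\infty$, so $f$ is continuous by Lemma~\ref{lem:partition}(d); and $f(P)\subseteq P$ by definition.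

(M3): the path for $e_{kR}$ runs over $\tau_{kR+1}$ twice and $e_{kR+1}$ once, so it has length $3\cdot3^{-k-1}=\mu(e_{kR})$ and slope $1$; its two steps are in proportion $1:2$. For $k\ge2$ the arc $[v_{kR+1},c_{a_k}]$ consists of the $e_i$ of blocks $k$ and $k-1$ and of $\tau_{a_k}$, so it has length $(R+3R+3)3^{-k}$; the second step $\tau_{a_k}$ has length $3\cdot3^{-k}$. The total is exactly \eqref{eq:budget}, so the slope is $\Lambda$. For $\tau_R$ the steps have lengths $\frac R3+\frac13$ and $\frac13+R\sum_{k\ge1}3^{-k}=\frac13+\frac R2$, with sum $\frac13(\frac52R+2)\le\frac13(4R+6)$. The remaining slopes are $1$ on $e_i$ and $\Lambda$ on $\tau_i$.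

(M5): the following table lists all basic intervals $I$ of a block $k\ge2$ and, when $f(I)$ is not basic, the largest ratio $\mu(J)/\mu(f(I))$ over basic $J\subseteq f(I)$.
\begin{center}
\begin{tabular}{lll}
$I$ & $f(I)$ & largest ratio\\ \hline
$e_i,\ \tau_i$ with $(k-1)R<i<kR-1$ & $e_{i+1},\ \tau_{i+1}$ & basic\\
$e_{kR-1}$ & $e_{kR}$ & $2/3$\\
$\tau_{kR-1}$ & $\tau_{kR}$ & $(4R+3)/(4R+6)$\\
$[v_{kR},w_k]$ & $\tau_{kR+1}$ & basic\\
$[w_k,v_{kR+1}]$ & $\tau_{kR+1}\cup e_{kR+1}$ & $1/2$\\
$[v_{kR},u_k]$ & $[v_{kR+1},c_{a_k}]$ & $3/(4R+3)$\\
$[u_k,c_{kR}]$ & $\tau_{a_k}$ & basic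
\end{tabular}
\end{center}
The ratios do not depend on $k$, and block $1$ is covered by Lemma~\ref{lem:finiteM5}.

(M4): let $I\in\mathcal I$. An arc $e_i$ of block $k$ with $R\nmid i$ is mapped onto $e_{kR}$ by an iterate, and both pieces of $e_{kR}$ cover $\tau_{kR+1}$. A tooth of block $k$ is mapped onto $\tau_{kR}$ by an iterate, and both pieces of $\tau_{kR}$ cover $\tau_{a_k}$. Descending through the blocks, we see that an iterate of $I$ covers $\tau_1$. Next, $f^R(\tau_1)=f(\tau_R)\supseteq\tau_1\cup e_R$, and $e_R$ covers $\tau_{R+1}$ in one step, $\tau_{2R}$ in $R-1$ more steps, and $\tau_{a_2}=\tau_1$ in one more step. So $\tau_1$ covers itself at the coprime times $R$ and $2R+1$, and there is $n_0$ with $\tau_1\subseteq f^n(I)$ for $n\ge n_0$. Then $\tau_1,\dots,\tau_R\subseteq f^n(I)$ for $n\ge n_1=n_0+R-1$. The spine $[v_1,o]\subseteq f(\tau_R)$ is covered for $n\ge n_1+1$, the teeth $\tau_{kR+1}\subseteq f(e_{kR})$, $k\ge1$, for $n\ge n_1+2$, and all $\tau_{kR+a}$, $1\le a\le R$, for $n\ge n_1+1+R$. For these $n$, $f^n(I)=D_0$.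

(M6): we have $w_k\mapsto c_{kR+1}$, $u_k\mapsto c_{a_k}$, and $c_i\mapsto c_{i+1}\mapsto\dots\mapsto c_{kR}$, which goes to $v_{a_k}$ if $k\geq2$ and to $o$ if $k=1$. So every orbit in $P$ reaches $o$ or enters the sequence $v_i\mapsto v_{i+1}$, which never repeats. Only $o$ is periodic, and $q_0=c_R$ is mapped to $o$.
\end{proof}

\section{Attaching an arc}\label{sec:extension}

The next proposition is Example~\ref{ex:tent} for models. Conclusions (i)--(iv) are what the limit argument needs: convergence and entropy control, shrinking basic intervals, persistence of coverings, and persistence of periodic points.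

\begin{proposition}\label{prop:extension}
Let $(D,\mathcal I,f,\mu)$ be a $\Lambda$-model, $\Lambda'>\Lambda$, $\eta>0$, and let $B=[p,b]\subseteq X$ be an arc with $B\cap D=\{p\}$. Put $D'=D\cup B$ and let $r:D'\to D$ be the retraction with $r(B)=\{p\}$. Then there is a $\Lambda'$-model $(D',\mathcal I',g,\mu')$, with endpoint set $P'$, such that
\begin{itemize}
\item[(i)] $d\bigl(rg(x),fr(x)\bigr)\le\eta$ for all $x\in D'$;
\item[(ii)] $\operatorname{diam}I<\eta$ for all $I\in\mathcal I'$;
\item[(iii)] every set $A$ that is full for $\mathcal I$ is full for $\mathcal I'$, and $g^n(A)\supseteq f^n(A)$ for all $n\ge0$;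
\item[(iv)] if $x\in D\setminus P$, $n\ge1$ and $f^n(x)=x$, then there is $x'\in D'\setminus P'$ with $g^n(x')=x'$ and $d(x,x')<\eta$.
\end{itemize}
\end{proposition}

\begin{proof}
\textbf{Step 0: making $p$ a point of $P$.} The arc $B$ is to become a basic interval, so $p$ must belong to $P$. The point $p$ is dictated by $X$ and need not lie in $\Omega$, so refining is not enough; we first move a point of $\Omega$ onto $p$ by a small conjugacy. Suppose $p\notin P$, say $p\in\operatorname{int}I$. Take an arc $L\subseteq\operatorname{int}I$ with $p\in\operatorname{int}L$, a point $\tilde p\in\Omega\cap\operatorname{int}L$, and a homeomorphism of $L$ fixing the endpoints with $\tilde p\mapsto p$. Since $\operatorname{int}L$ is open in $D$, extending by the identity gives a homeomorphism $\varphi$ of $D$. Both $\varphi$ and $\varphi^{-1}$ move points by at most $\operatorname{diam}L$. By uniform continuity of $f$, for small $L$ the map $\tilde f=\varphi f\varphi^{-1}$ satisfies $d(\tilde f(x),f(x))<\eta/2$, and $d(\varphi(x),x)<\eta/2$, for all $x$. Let $\tilde\mu(A)=\mu(\varphi^{-1}(A))$.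

The map $\varphi$ fixes $P$ pointwise and maps each basic interval, hence each full set, onto itself. Therefore $\tilde f=f$ on $P$; $\tilde f^n(A)=\varphi f^n(A)=f^n(A)$ for full $A$, by Lemma~\ref{lem:chains}(a); $\tilde\mu=\mu$ on full arcs; and $\tilde\mu(\tilde f(A))=\mu(f\varphi^{-1}(A))=s_J\tilde\mu(A)$ for arcs $A\subseteq J\in\mathcal I$. These facts give (M2)--(M7) for $(D,\mathcal I,\tilde f,\tilde\mu)$, with the same $\Lambda$, $\delta$, $q_0$. If $f^n(x)=x\notin P$, then $\tilde f^n(\varphi(x))=\varphi(x)\notin P$. Finally, $\tilde f^n(p)=\varphi f^n(\tilde p)\in P$ for some $n$, so we can refine this model by $\{p\}$; the added points are not periodic, so $\varphi(x)$ stays outside the endpoint set. It therefore suffices to prove the proposition for the refined model, with $\eta/2$ in place of $\eta$ in (i) and (iv). From now on $p\in P$, and we keep the names $\mathcal I,P,f,\mu$. For the same reasons we may refine again at any time.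

\textbf{Step 1: small intervals.} Refine so that $\operatorname{diam}I<\eta/2$ and $\operatorname{diam}f(I)<\eta/2$ for all $I\in\mathcal I$. This persists under further refinement.

\textbf{Step 2: the place $K$ of the detour.} Let $x_i=f^{i+1}(p)\in P$ for $i\ge0$. The arc $B$ will be sent to a short arc at $x_0$, which then follows the orbit $x_0,x_1,\dots$ for a long time. We choose $K$ so that this orbit does not touch it. There is $q\in D_0\setminus\{o\}$ with $f(q)=p$ and $q\notin\{x_i\}$. If $p=o$, take $q=q_0$; all $x_i$ equal $o$. If $p\ne o$, take any $q\in D_0$ with $f(q)=p$, by (M7); then $q\ne o$, and $q=x_i$ would give $f^{i+2}(p)=p$, contrary to (M6). Refine by $\{q\}$. As $D_0$ is full, there is a basic interval $I\subseteq D_0$ containing $q$, necessarily as an endpoint. Refine by a point of $\Omega\cap\operatorname{int}I$ and let $K=[q,q'']\subseteq I$ be the new basic interval at $q$. Then $q''\in\operatorname{int}I$, so $q''$ did not belong to $P$ before the last refinement, whereas all $x_i$ did. Thus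
\begin{equation}\label{eq:K}
K\subseteq D_0,\qquad f(q)=p,\qquad\text{and no $x_i$ is an endpoint of $K$.}
\end{equation}

\textbf{Step 3: the length $s$ and the arc $\alpha$.} Fix $s$ with
\begin{equation}\label{eq:s}
0<s<\mu(K),\qquad 2\Lambda s\le(\Lambda'-\Lambda)\,\mu(K).
\end{equation}

\emph{Claim. There is $e\in\Omega\setminus\{x_0\}$ such that $\alpha=[x_0,e]$ has $\mu(\alpha)\le s$ and $\operatorname{diam}\alpha<\eta/2$, and $f^i(e)\notin\operatorname{int}K$ for all $i\ge0$.}

The idea is to follow a one-sided neighborhood of $x_0$ along the orbit and to stop when its far end lands in $P$. Let $A_0=[x_0,y_0]$ with $y_0\in P\setminus\{x_0\}$. Suppose $A_i$ is an arc with endpoints in $P$, one of which is $x_i$. If $x_i$ is an accumulation point of $P\cap A_i$, we stop at $i$. Otherwise an initial subarc of $A_i$ meets $P$ only in $x_i$; by Lemma~\ref{lem:partition}(c),(b) it lies in a basic interval $\Delta_i\subseteq A_i$ with endpoint $x_i$, and we put $A_{i+1}=f(\Delta_i)$. The $\Delta_i$ form a chain, and $\Delta_i\ne K$ by \eqref{eq:K}, so $\Delta_i\cap\operatorname{int}K=\emptyset$. Let $\Gamma_0=A_0$ and $\Gamma_i=\{x\in \Delta_0:f^j(x)\in\Delta_j\text{ for }j<i\}$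 for $i\geq1$. By Lemma~\ref{lem:chains}(c), $\Gamma_i$ is an arc which $f^i$ maps linearly onto $A_i$, with $x_0\mapsto x_i$; so $x_0$ is an endpoint of $\Gamma_i$. Every $e\in\Gamma_i$ with $f^i(e)\in P$ lies in $\Omega$ and has an orbit missing $\operatorname{int}K$, because $f^j(e)\in\Delta_j$ for $j<i$ and $f^j(e)\in P$ for $j\ge i$. It remains to find such $e\neq x_0$ arbitrarily close to $x_0$; then $\mu(\alpha)$ and $\operatorname{diam}\alpha$ are small by Lemma~\ref{lem:slopes}(a) and (D2).
\begin{itemize}
\item If we stop at $i$, pull back points of $P\cap A_i\setminus\{x_i\}$ converging to $x_i$ under the homeomorphism $f^i:\Gamma_i\to A_i$.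
\item If we never stop, then $\Gamma_{i+1}$ is the part of $\Gamma_i$ mapped onto $\Delta_i\subseteq A_i$, so $\mu(\Gamma_{i+1})/\mu(\Gamma_i)=\mu(\Delta_i)/\mu(f(\Delta_{i-1}))$ for $i\ge1$. By Lemma~\ref{lem:chains}(e), $\mu(\Gamma_i)\to0$. Let $e_i^*$ be the endpoint of $\Gamma_i$ other than $x_0$. Then $f^i(e_i^*)$ is an endpoint of $A_i$, hence in $P$, and $e_i^*\to x_0$ by Lemma~\ref{lem:slopes}(a).
\end{itemize}
This proves the claim. Refine by $\{e\}$, and call the resulting family $\mathcal I_*$ and its endpoint set $P_*$. No added point lies in $\operatorname{int}K$, so $K\in\mathcal I_*$ and \eqref{eq:s} is unaffected. The arc $\alpha$ has endpoints in $P_*$, and $K\not\subseteq\alpha$ since $\mu(\alpha)<\mu(K)$.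

\textbf{Step 4: definition of $g$.} Choose $k_1\in\operatorname{int}K$ and put $K_1=[q,k_1]$, $K_2=[k_1,q'']$,
$$\mathcal I'=(\mathcal I_*\setminus\{K\})\cup\{K_1,K_2,B\},\qquad P'=P_*\cup\{k_1,b\}.$$
Let $\mu'=\mu$ on $D\setminus K$, and on $K_1,K_2,B$ let $\mu'$ be given by lengths with $\mu'(K_1)=s$, $\mu'(K_2)=\mu(K)$, $\mu'(B)=s$. This is a length on the dendrite $D'$. Let $g=f$ on $P_*$, $g(k_1)=b$, $g(b)=e$, and extend these values by the $\mu'$-linear homeomorphisms
$$K_1\to B,\qquad K_2\to B\cup f(K),\qquad B\to\alpha,\qquad I\to f(I)\quad(I\in\mathcal I_*\setminus\{K\}).$$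
The endpoints match: $g(q)=p$ and $g(k_1)=b$; the set $B\cup f(K)$ is the arc $[b,f(q'')]$, because $f(K)=[p,f(q'')]\subseteq D$ meets $B$ only in $p$; and $g(p)=x_0$, $g(b)=e$. Note that
\begin{equation}\label{eq:cover}
g(I)=f(I)\ \text{ for } I\in\mathcal I_*\setminus\{K\},\qquad g(K)=g(K_2)=B\cup f(K).
\end{equation}

\textbf{Step 5: $(D',\mathcal I',g,\mu')$ is a $\Lambda'$-model satisfying (iii).}
(M1) holds because $B$ meets $D$ only in $p\in P_*$, which is an endpoint of every basic interval containing it. (M2): by \eqref{eq:cover} and Lemma~\ref{lem:partition}(d), first applied to $f$ and then to $g$, the map $g$ is continuous; also $g(o)=o$ and $g(P')\subseteq P'$.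

(M3): let $A\subseteq D$ be an arc with endpoints in $P_*$. By Lemma~\ref{lem:partition}(b), either $A$ misses $\operatorname{int}K$ and $\mu'(A)=\mu(A)$, or $K\subseteq A$ and $\mu'(A)=\mu(A)+s$. So the slope on $K_1$ is $1$, and the slope on $B$ is $\mu(\alpha)/s\le1$. For $K_2$, \eqref{eq:s} and $\Lambda\ge1$ give
$$\mu'(g(K_2))\le s+\Lambda\mu(K)+s\le\Lambda'\mu(K)=\Lambda'\mu'(K_2).$$
For $I\in\mathcal I_*\setminus\{K\}$ with $K\not\subseteq f(I)$ the slope is unchanged. If $K\subseteq f(I)$, then $\mu(K)\le\mu(f(I))\le\Lambda\mu(I)$, so $s\le\frac12(\Lambda'-\Lambda)\mu(I)$ by \eqref{eq:s}, and $\mu'(g(I))\le\Lambda\mu(I)+s\le\Lambda'\mu'(I)$.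

(iii): let $A$ be full for $\mathcal I_*$. It is full for $\mathcal I'$, as $K=K_1\cup K_2$. By \eqref{eq:cover}, $g(J)\supseteq f(J)$ for every $J\in\mathcal I_*$, and $g(o)=f(o)$, so $g(A)\supseteq f(A)$. Since $f^n(A)$ is full for $\mathcal I_*$, induction gives $g^{n+1}(A)\supseteq g(f^n(A))\supseteq f^{n+1}(A)$.

(M7): $D_0$ is full, $g(D_0)\supseteq f(D_0)=D$, and $g(D_0)\supseteq g(K)\supseteq B$.

(M4): if $I\in\mathcal I_*\setminus\{K\}$, then $g^n(I)\supseteq f^n(I)=D\supseteq D_0$ for some $n$, so $g^{n+1}(I)=D'$. The arc $\alpha=g(B)=g^2(K_1)$ contains a member of $\mathcal I_*\setminus\{K\}$, which settles $B$ and $K_1$. Finally $g(K_2)=g(K)$, so $g^n(K_2)=g^n(K)\supseteq f^n(K)=D$ for some $n\ge1$, and $g^{n+1}(K_2)=D'$.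

(M5): a small neighborhood of $o$ does not contain $K$, so by Lemma~\ref{lem:partition}(d) only finitely many $I\in\mathcal I_*$ have $K\subseteq f(I)$. For any other $I\in\mathcal I_*\setminus\{K\}$ the arc $g(I)=f(I)\subseteq D$ misses $\operatorname{int}K$; it contains none of $K_1,K_2,B$, and all lengths involved are the old ones. So the old $\delta$ works, and Lemma~\ref{lem:finiteM5} applies.

(M6): $g=f$ on the invariant set $P_*$, and $k_1\mapsto b\mapsto e\in P_*$, so $k_1$ and $b$ are not periodic. The point $q_0$ still works.

\textbf{Step 6: (i), (iv) and (ii).} For (i), if $x\in B$, then $rg(x)=g(x)$ and $fr(x)=x_0$ both lie in $\alpha$. If $x\in K$, then $rg(x)$ and $f(x)$ both lie in $f(K)$, since $r(B)=\{p\}\subseteq f(K)$. If $x$ lies in another $I\in\mathcal I_*$, both lie in $f(I)$. At $x=o$ both equal $o$. All these sets have diameter less than $\eta/2$.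

For (iv), let $f^n(x)=x\notin P$. The point $x$ is periodic, so it is not among the added points, and $x\notin P_*$. By Lemma~\ref{lem:chains}(b) there is a chain $I_0,\dots,I_n=I_0$ in $\mathcal I_*$ with $f^i(x)\in\operatorname{int}I_i$. Put $I_i'=I_i$ if $I_i\ne K$ and $I_i'=K_2$ if $I_i=K$. By \eqref{eq:cover}, $g(I_i')\supseteq f(I_i)\supseteq I_{i+1}\supseteq I_{i+1}'$, so $(I_i')$ is a chain for $g$. Lemma~\ref{lem:chains}(c) gives $x'$ with $g^n(x')=x'$ and $g^i(x')\in I_i'$ for $i\le n$, and $d(x,x')\le\operatorname{diam}I_0<\eta/2$. We must exclude that the continuation $x'$ has fallen into $P'$. If it has, then $x'=o$ by (M6), so $o\in I_i$ for all $i$. Then $o$ and $x$ are distinct fixed points of $f^n$ in the arc $A=\{y\in I_0:f^i(y)\in I_i\text{ for }i\le n\}$, which $f^n$ maps linearly onto $I_0$. As $f^n$ maps $[o,x]\subseteq A$ onto itself, the slope is $1$. Hence $\mu(A)=\mu(I_0)$, so $A=I_0$ and $f^{jn}(I_0)=I_0$ for all $j$, contradicting Lemma~\ref{lem:chains}(d).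

For (ii), refine the new model once more by Lemma~\ref{lem:refine}. The map $g$ does not change, full sets stay full, and the added points are not periodic, so (i), (iii) and (iv) still hold.
\end{proof}

\section{The limit}\label{sec:limit}

We now exhaust $X$ by repeated extensions. The maps will converge uniformly, and coverings and periodic points pass to uniform limits by compactness. Entropy needs a separate argument, since the lengths change from stage to stage and give no Lipschitz bound on $X$. The remedy is the infimum in \eqref{eq:fekete}: a bound on $h(F,\mathcal V)$ is certified by counting orbit segments of one fixed length $m$, and such a count is stable under small perturbations. A sequence $y_0,\dots,y_{m-1}$ is a \emph{$\theta$-pseudo-orbit} of $f$ if $d(y_{k+1},f(y_k))\le\theta$ for $0\le k<m-1$.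

\begin{lemma}\label{lem:certificate}
Let $f$ be a continuous map of a compact metric space $Y$, let $\mathcal W$ be a finite open cover of $Y$, and let $c>h(f)$. Then there are $m\ge1$, $\theta>0$ and $\mathcal S\subseteq\mathcal W^m$ with $|\mathcal S|\le e^{mc}$ such that for every $\theta$-pseudo-orbit $y_0,\dots,y_{m-1}$ there is $(W_0,\dots,W_{m-1})\in\mathcal S$ with $y_k\in W_k$ for all $k<m$.
\end{lemma}

\begin{proof}
Since $h(f,\mathcal W)<c$, there are $m$ and $\mathcal S$ with $|\mathcal S|\le e^{mc}$ such that the sets $\bigcap_{k<m}f^{-k}(W_k)$, $(W_k)\in\mathcal S$, cover $Y$. Let $G\subseteq Y^m$ be the union of the open sets $W_0\times\dots\times W_{m-1}$, $(W_k)\in\mathcal S$, and let $C_\theta\subseteq Y^m$ be the compact set of $\theta$-pseudo-orbits. The sets $C_\theta$ decrease as $\theta\downarrow0$, and their intersection is the set of true orbit segments, which lies in $G$. By compactness, $C_\theta\subseteq G$ for small $\theta$.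
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Choose $R\ge3$ with $\Lambda_0=(4R+6)^{1/R}<e^{\varepsilon/2}$, numbers $\Lambda_0<\Lambda_1<\Lambda_2<\dots<e^{\varepsilon/2}$, and the $\Lambda_0$-model $(D_0,\mathcal I_0,f_0,\mu_0)$ of Proposition~\ref{prop:base}.

\textbf{The exhaustion.} Let $x_1,x_2,\dots$ be dense in $X$. Given a subdendrite $D_j\ne X$, let $r_j=r_{D_j}$, let $x_i$ be the first term outside the closed set $D_j$, and put $B_j=[r_j(x_i),x_i]$, $D_{j+1}=D_j\cup B_j$. Then $B_j\cap D_j=\{r_j(x_i)\}=r_j(B_j)$, so the retraction in Proposition~\ref{prop:extension} is the restriction of $r_j$ to $D_{j+1}$. If $D_j=X$ for some $j$, then $j$ applications of Proposition~\ref{prop:extension} give a $\Lambda_j$-model on $X$, and its map has all required properties by Proposition~\ref{prop:exact} and Lemmas~\ref{lem:periodic} and~\ref{lem:positive}. So assume that the process is infinite. Then $x_1,\dots,x_j\in D_j$, and $\bigcup_jD_j$ is dense in $X$. We claim that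
\begin{equation}\label{eq:sj}
\sigma_j=\sup_{x\in X}d(x,r_j(x))\longrightarrow0 .
\end{equation}
Otherwise there are $\gamma>0$ and points $y_j$ with $d(y_j,r_j(y_j))\ge\gamma$ for infinitely many $j$, and $y_j\to y$ along a subsequence. By local connectedness, $y$ has a connected open neighborhood $V$ of diameter less than $\gamma$, and $V$ contains some $x_i$. For large $j$ in the subsequence, $x_i\in D_j$ and $y_j\in V$, so $r_j(y_j)\in[y_j,x_i]\subseteq V$ by (D3) and (D2), a contradiction.

\textbf{The stages.} Suppose the $\Lambda_j$-model $(D_j,\mathcal I_j,f_j,\mu_j)$, with endpoint set $P_j$, has been built. Choose a finite open cover $\mathcal W_j$ of $D_j$ by sets of diameter less than $2^{-j}$. Since $h(f_j)\le\log\Lambda_j<\varepsilon/2$, Lemma~\ref{lem:certificate} with $c=\varepsilon/2$ provides $m_j$, $\mathcal S_j$ and $\theta_j$, and we may take $\theta_j<2^{-j}$. All later perturbations together must stay below $\theta_j$ when seen through $r_j$. So, using the uniform continuity of $r_0,\dots,r_j$, choose $\eta_j\in(0,2^{-j-2})$ such that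
\begin{equation}\label{eq:eta}
d(x,y)\le\eta_j\ \Longrightarrow\ d(r_i(x),r_i(y))\le2^{-(j-i)-1}\theta_i\qquad\text{for all } i\le j .
\end{equation}
Proposition~\ref{prop:extension} with $\Lambda_j,\Lambda_{j+1},\eta_j,B_j$ gives the $\Lambda_{j+1}$-model on $D_{j+1}$.

\textbf{Convergence.} Let $F_j=f_jr_j:X\to D_j$; it agrees with $f_j$ on $D_j$. Proposition~\ref{prop:extension}(i) at the point $r_{j+1}(x)$, together with $r_jr_{j+1}=r_j$ from (D7), gives $d(r_jF_{j+1}(x),F_j(x))\le\eta_j$. For $i\le j$, \eqref{eq:eta} and $r_ir_j=r_i$ turn this into $d(r_iF_{j+1}(x),r_iF_j(x))\le2^{-(j-i)-1}\theta_i$. Summing over $j=i,\dots,l-1$ and using $r_iF_i=F_i$, we get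
$$d(r_iF_l(x),F_i(x))\le\theta_i,\qquad d(F_l(x),F_i(x))\le\sigma_i+\theta_i\qquad(l\ge i,\ x\in X).$$
By \eqref{eq:sj}, $(F_l)$ is uniformly Cauchy. Its limit $F:X\to X$ is continuous, and
\begin{equation}\label{eq:shadow}
d(r_iF(x),f_ir_i(x))\le\theta_i\qquad(x\in X,\ i\ge0).
\end{equation}
For each $n$, $F_l^n\to F^n$ uniformly, by induction from
$$d(F_l^{n+1}(x),F^{n+1}(x))\le\sup_y d(F_l(y),F(y))+d\bigl(F(F_l^n(x)),F(F^n(x))\bigr)$$
and the uniform continuity of $F$. Consequently,
\begin{equation}\label{eq:limit}
\text{if } y_l\to y \text{ along a sequence of indices } l\to\infty,\ \text{ then } F_l^n(y_l)\to F^n(y).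
\end{equation}

\textbf{Entropy.} Fix $i$ and let $\mathcal V_i=\{r_i^{-1}(W):W\in\mathcal W_i\}$, a finite open cover of $X$. For $x\in X$ put $y_k=r_iF^k(x)$. By \eqref{eq:shadow} at the point $F^k(x)$, the sequence $y_0,\dots,y_{m_i-1}$ is a $\theta_i$-pseudo-orbit of $f_i$. So there is $(W_k)\in\mathcal S_i$ with $F^k(x)\in r_i^{-1}(W_k)$ for all $k<m_i$. Hence $N_{m_i}(F,\mathcal V_i)\le|\mathcal S_i|\le e^{m_i\varepsilon/2}$, and $h(F,\mathcal V_i)\le\varepsilon/2$ by \eqref{eq:fekete}. Members of $\mathcal V_i$ have diameter at most $2\sigma_i+2^{-i}\to0$. If $\mathcal U$ is any finite open cover of $X$, then for large $i$ this is less than a Lebesgue number of $\mathcal U$, so every member of $\mathcal V_i$ lies in a member of $\mathcal U$ and $h(F,\mathcal U)\le\varepsilon/2$. Therefore $h(F)\le\varepsilon/2<\varepsilon$.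

\textbf{Exactness.} First, $F(D_0)=X$. Let $z\in D_i$. For $l\ge i$, (M7) gives $y_l\in D_0$ with $F_l(y_l)=z$, and a limit point $y\in D_0$ of $(y_l)$ has $F(y)=z$ by \eqref{eq:limit}. So the closed set $F(D_0)$ contains the dense set $\bigcup_iD_i$.

Now let $U\ne\emptyset$ be open. It contains a ball of radius $\gamma>0$ about a point $z\ne o$ of some $D_j$. Take $i>j$ with $\eta_{i-1}<\gamma$. The point $z$ lies in some $I\in\mathcal I_i$, and $\operatorname{diam}I<\eta_{i-1}$ by Proposition~\ref{prop:extension}(ii), so $I\subseteq U$. By (M4), $f_i^n(I)=D_i$ for some $n$. The set $I$ is full for $\mathcal I_i$, so by Proposition~\ref{prop:extension}(iii) it is full for all $\mathcal I_l$, $l\ge i$, and $f_{l+1}^n(I)\supseteq f_l^n(I)$. Thus $F_l^n(I)\supseteq D_0$ for all $l\ge i$. Given $w\in D_0$, pick $y_l\in I$ with $F_l^n(y_l)=w$; a limit point $y\in I$ has $F^n(y)=w$ by \eqref{eq:limit}. So $F^n(U)\supseteq D_0$ and $F^{n+1}(U)=X$. By Lemma~\ref{lem:positive}, $h(F)>0$.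

\textbf{Periodic points.} Let $x\in X$ and $j\ge0$. By Lemma~\ref{lem:periodic} there are $y_j\in D_j\setminus P_j$ and $n\ge1$ with $f_j^n(y_j)=y_j$ and $d(r_j(x),y_j)<2^{-j}$. Proposition~\ref{prop:extension}(iv), applied repeatedly with the same $n$, gives points $y_l\in D_l\setminus P_l$, $l\ge j$, with $F_l^n(y_l)=y_l$ and $d(y_l,y_{l+1})<\eta_l<2^{-l-2}$. They converge to a point $y$ with $d(y_j,y)\le2^{-j-1}$, and $F^n(y)=y$ by \eqref{eq:limit}. So $x$ is within $\sigma_j+2\cdot2^{-j}$ of a periodic point of $F$, for every $j$, and the periodic points of $F$ are dense.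
\end{proof}

\begin{thebibliography}{9}

\bibitem{Na}
Nadler, \emph{Continuum Theory}, Chapters VIII and X.

\bibitem{Sp}
Vladim\'ir \v{S}pitalsk\'y, \emph{Entropy and exact Devaney chaos on totally regular continua}, arXiv:1112.6017 (2011).

\end{thebibliography}
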